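# Packings of list colorings: constant lists give the fewest, uniformly in the size of the packing

## 1. Lists, packings, and two counting functions

Throughout, $G$ is a finite simple graph with vertex set $V=V(G)$, edge set $E=E(G)$, $n$ vertices, $m$ edges and maximum degree $\Delta$. The degree of $v$ is $d(v)$, its neighborhood is $N(v)$, and $[q]=\{1,\dots,q\}$.

**Definition (lists).** A list assignment $L$ gives each vertex $v$ a set $L(v)$ of colors. It is a $q$-assignment if $|L(v)|=q$ for all $v$. An $L$-coloring is a map $f$ with $f(v)\in L(v)$ for all $v$; it is proper if $f(u)\neq f(v)$ for every edge $uv$.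

For example, on the single edge $K_2=uv$, the lists $L(u)=\{1,2\}$, $L(v)=\{1,3\}$ form a $2$-assignment. Of the four $L$-colorings, three are proper; only $f(u)=f(v)=1$ fails.

**Definition (packings).** An $L$-packing of size $k$ is a set $\{f_1,\dots,f_k\}$ of $k$ $L$-colorings such that $f_i(v)\ne f_j(v)$ whenever $i\neq j$ and $v\in V$. It is proper if every $f_i$ is a proper $L$-coloring. The number of proper $L$-packings of size $k$ is $P^\star(G,L,k)$.

So a packing is a family of colorings that never repeat a color at a vertex. When $k=q$, a packing uses every list completely. In the example above with $k=2$, one of the two colorings gives $u$ the color $1$; it must give $v$ the color $3$, and the other coloring must be $u\mapsto 2$, $v\mapsto 1$. Both are proper, so $P^\star(K_2,L,2)=1$.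

**Definition (packing functions).** For $k\le q$, the list packing function $P^\star_\ell(G,q,k)$ is the minimum of $P^\star(G,L,k)$ over all $q$-assignments $L$. The classical packing function $P^\star(G,q,k)$ is the value $P^\star(G,L,k)$ for the constant assignment $L(v)=[q]$.

For $k=1$ we are just counting colorings. On $K_2$, $P^\star(K_2,L,1)=q^2-|L(u)\cap L(v)|$, which is smallest when the lists agree, so $P^\star_\ell(K_2,q,1)=P^\star(K_2,q,1)=q^2-q$. Always $P^\star_\ell(G,q,k)\le P^\star(G,q,k)$, because the constant assignment is one of the competitors.

The two functions can differ. Let $G=K_{2,4}$ and $q=2$. Give the two vertices on the small side the lists $\{1,2\}$ and $\{3,4\}$, and give the four vertices on the other side the lists $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. If the small side gets the colors $x\in\{1,2\}$ and $y\in\{3,4\}$, then the vertex with list $\{x,y\}$ cannot be colored. So $P^\star_\ell(K_{2,4},2,1)=0$, while the connected bipartite graph $K_{2,4}$ has two proper colorings from $\{1,2\}$, and $P^\star(K_{2,4},2,1)=2$.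

**Definition (defect).** For a $q$-assignment $L$, put
$$\delta(L)=\sum_{uv\in E}\bigl(q-|L(u)\cap L(v)|\bigr).$$

This is a nonnegative integer measuring how far $L$ is from agreeing along edges. On the path $u,v,w$ with lists $\{1,2\},\{1,3\},\{1,3\}$ it equals $1+0=1$. We have $\delta(L)=0$ exactly when $L(u)=L(v)$ for each edge $uv$, that is, when $L$ is constant on every connected component of $G$.

## 2. Do constant lists minimize for all $k\le q$ once $q$ is large?

For $k=1$, for every $G$ there is an $N$ with $P^\star_\ell(G,q,1)=P^\star(G,q,1)$ for all $q\ge N$ (Donner); in fact equality holds whenever $q\ge |E(G)|-1$ (Dong and Zhang). For general $k$, equality $P^\star_\ell(G,q,k)=P^\star(G,q,k)$ holds when $q\ge nk(k-1)/2+mk-1$.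

The last bound grows with $k$. The question, from Hemanshu Kaul and Jeffrey A. Mudrock, "Counting Packings of List-colorings of Graphs", arXiv:2401.11025 (2024), asks for one threshold that serves all $k$: for every graph $G$, does there exist $N$ such that
$$P^\star_\ell(G,q,k)=P^\star(G,q,k)\quad\text{whenever } k\le q \text{ and } q\ge N\,?$$
The case $k=q$ is of particular interest.

The answer is yes. If $m=0$, all $q$-assignments give the same count and $N=1$ works; if $k=0$ there is nothing to prove. For $m\ge1$ one may take $N=10m\Delta$, and more is true.

**Theorem 1.** Let $m\ge 1$, $q\ge 10m\Delta$ and $1\le k\le q$. For every $q$-assignment $L$,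
$$P^\star(G,L,k)\ \ge\ \Bigl(1+\kappa\,\frac{k\,\delta(L)}{q^2}\Bigr)P^\star(G,q,k)\qquad\text{for some }\kappa=\kappa(G,q)>1-\frac{10m\Delta}{q}\ge 0,$$
and $P^\star(G,q,k)>0$. Consequently $P^\star_\ell(G,q,k)=P^\star(G,q,k)$ for all $q\ge10m\Delta$ and all $k\le q$. Moreover, $L$ attains the minimum if and only if $L$ is constant on each component of $G$.

From now on $m\ge1$ and $k\ge 1$.

## 3. Packings as rows of permutations

We first replace sets of colorings by an object in which each vertex carries a full ordering of its list.

**Definition (arrangements).** An arrangement for $L$ is a tuple $\sigma=(\sigma_v)_{v\in V}$ of bijections $\sigma_v:[q]\to L(v)$. We call $\sigma_v$ the row of $v$. The arrangement is proper if $\sigma_u(i)\neq\sigma_v(i)$ for all $uv\in E$ and all $i\le k$. The number of proper arrangements is $N(L)$; for the constant assignment $[q]$ we write $N([q])$.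

For $K_2$ with lists $\{1,2\},\{1,3\}$ and $k=2$, the proper arrangements are $\sigma_u=(1,2),\sigma_v=(3,1)$ and $\sigma_u=(2,1),\sigma_v=(1,3)$, so $N(L)=2$.

The first $k$ positions of a proper arrangement form an ordered proper packing via $f_i(v)=\sigma_v(i)$. Conversely, an ordered proper packing extends to an arrangement by ordering, at each vertex, the remaining $q-k$ colors arbitrarily in the positions $k+1,\dots,q$; positions beyond $k$ carry no constraint. The colorings in a packing are distinct, so each packing has $k!$ orderings. Hence
$$N(L)=k!\,\bigl((q-k)!\bigr)^n\,P^\star(G,L,k). \tag{1}$$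
The factor does not depend on $L$, so it suffices to prove the theorem for $N$ in place of $P^\star$.

Also, $N$ is the product of the corresponding numbers over the components of $G$. If $L$ is constant on components, renaming the colors in each component separately turns it into the constant assignment, so
$$\delta(L)=0\ \Longrightarrow\ N(L)=N([q]). \tag{2}$$

## 4. One edge, then forests, by hand

Let $D_q(s)$ be the number of permutations of $[q]$ that fix none of $s$ prescribed points. By symmetry it depends only on $s$, and it is nonincreasing in $s$, since prescribing more points adds constraints. For instance $D_3(0),D_3(1),D_3(2),D_3(3)$ are $6,4,3,2$.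

Take $K_2=uv$ and fix $\sigma_u$. The condition on $\sigma_v$ is $\sigma_v(i)\ne\sigma_u(i)$ for $i\le k$, and it matters only at the positions $i\le k$ with $\sigma_u(i)\in L(v)$. Say there are $s$ of these. Choose a bijection $\varphi:[q]\to L(v)$ with $\varphi(i)=\sigma_u(i)$ at those $s$ positions, and write $\sigma_v=\varphi\circ\pi$. The condition becomes $\pi(i)\neq i$ at the $s$ positions, so there are exactly $D_q(s)$ choices of $\sigma_v$. For $q=k=3$ and $r=|L(u)\cap L(v)|$, we get $s=r$, and by (1) $P^\star(K_2,L,3)=N(L)/3!=D_3(r)$. The values for $r=0,1,2,3$ are $6,4,3,2$, and equal lists are best.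

**Proposition 2.** If $G$ is a forest, then $P^\star_\ell(G,q,k)=P^\star(G,q,k)$ for all $q\ge1$ and all $k\le q$.

**Proof.** Root each tree and order the vertices so that parents come before children. Then each vertex has at most one earlier neighbor; exactly $n-m$ vertices (the roots) have none. Build the rows in this order. A root has $q!$ choices. If $v$ has earlier neighbor $u$ and $\sigma_u$ is given, the number of admissible $\sigma_v$ is $D_q(s)$ with $s=|\{i\le k:\sigma_u(i)\in L(v)\}|\le k$, which is at least $D_q(k)$. Hence $N(L)\ge (q!)^{n-m}D_q(k)^m$. For the constant assignment $s=k$ every time, so equality holds: $N([q])=(q!)^{n-m}D_q(k)^m$. $\blacksquare$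

With a cycle, a row may have two earlier neighbors, and the number of extensions depends on how those two rows relate. A different method is needed.

## 5. How far the Cartesian product with $K_k$ reaches

A natural first attempt is to reduce to $k=1$. The Cartesian product $G\,\square\,K_k$ has vertex set $V\times[k]$; its edges join $(v,i)$ to $(v,j)$ for $i\ne j$, and $(u,i)$ to $(v,i)$ for $uv\in E$. For example, $K_2\,\square\,K_2$ is a $4$-cycle. Give $(v,i)$ the list $L(v)$. Proper colorings from these lists are precisely the ordered proper packings of size $k$ of $G$, so their number is $k!\,P^\star(G,L,k)$. The product has $nk(k-1)/2+mk$ edges. If $q\ge nk(k-1)/2+mk-1$, the theorem of Dong and Zhang applied to $G\,\square\,K_k$ gives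
$$k!\,P^\star(G,L,k)\ \ge\ P^\star_\ell(G\,\square\,K_k,q,1)=P^\star(G\,\square\,K_k,q,1)=k!\,P^\star(G,q,k).$$
This is the bound quoted in Section 2.

It stops when the number of edges of the product passes $q+1$, which happens as soon as $nk(k-1)/2$ is larger than about $q$. For $k=q\ge2$ it never applies: since $m\ge 1$ and $n\ge2$, the requirement is at least $q(q-1)+q-1=q^2-1>q$. The edges that cause the trouble are those inside the cliques $\{v\}\times[k]$. Arrangements pay nothing for them: a row is a bijection onto its list, and there are $q!$ of those whatever the list is. Only the $m$ edges of $G$ remain as constraints.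

## 6. Uncrossing two colors

We now go from $L$ to an assignment constant on components by small moves, each involving only two colors, and show that each move lowers $N$.

Let $c\neq d$ be colors and put
$$A=\{v:c\in L(v)\not\ni d\},\qquad B=\{v:d\in L(v)\not\ni c\},\qquad C=\{v:c,d\in L(v)\}.$$
Let $h=e(A,B)$ be the number of edges between $A$ and $B$. Define $L'(v)=(L(v)\setminus\{d\})\cup\{c\}$ for $v\in B$, and $L'(v)=L(v)$ otherwise. This is again a $q$-assignment. The set of vertices whose list contains $c$ grows from $A\cup C$ to $A\cup B\cup C$, and the set for $d$ shrinks from $B\cup C$ to $C$.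

The move reduces the defect. Write $e(X)$ for the number of edges inside $X$. A color contributes to $\sum_{uv}|L(u)\cap L(v)|$ the number of edges inside its support. So the joint contribution of $c$ and $d$ changes from $e(A\cup C)+e(B\cup C)$ to $e(A\cup B\cup C)+e(C)$. Expanding $e(A\cup B\cup C)=e(A)+e(B)+e(C)+e(A,B)+e(A,C)+e(B,C)$ and the other terms likewise, the increase is exactly $e(A,B)=h$. Hence
$$\delta(L')=\delta(L)-h. \tag{3}$$

**Running example.** Let $G$ be the path $a,v,b,a'$ with $q=3$, $k=1$ and
$$L(a)=\{c,1,2\},\quad L(v)=\{c,d,3\},\quad L(b)=\{d,4,5\},\quad L(a')=\{c,6,7\}.$$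
Then $A=\{a,a'\}$, $B=\{b\}$, $C=\{v\}$, $h=1$ (the edge $ba'$), and $L'(b)=\{c,4,5\}$. The defect falls from $2+2+3=7$ to $2+2+2=6$. The number of proper colorings falls too. For $L$, the path $a,v,b$ has $27-3-3=21$ proper colorings (the conflicts are $a=v=c$ and $v=b=d$, which exclude each other), and $a'$ is free, giving $63$. For $L'$, the only possible conflict on each edge is the color $c$, and inclusion–exclusion gives $81-27+(3+1+3)-1=60$.

The size of $q$ must enter. By (3), from any $L$ a sequence of moves with $h\ge1$ leads to defect $0$: if $\delta(L)>0$ there is an edge $uv$ with $L(u)\neq L(v)$, and as the lists have equal size we can pick $c\in L(u)\setminus L(v)$ and $d\in L(v)\setminus L(u)$, so that $u\in A$, $v\in B$, $h\ge1$. Apply this to the $2$-assignment of $K_{2,4}$ from Section 1 with $k=1$: the count starts at $0$ and ends at $2$, so at least one uncrossing raises it. What we need is the following.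

**Lemma 3 (Main Lemma).** If $q\ge10m\Delta$ and $h\ge1$, then
$$N(L)\ \ge\ \Bigl(1+\kappa\,\frac{hk}{q^2}\Bigr)N(L'),$$
where $\kappa=\kappa(G,q)>1-10m\Delta/q$ is the number given by (7) below.

Sections 7 to 10 prove it; Section 11 derives Theorem 1.

## 7. Erasing the two colors

**Step 1: group the arrangements for $L$ and for $L'$ over a common set.** The two assignments differ only in the names $c$ and $d$, so we erase those. Let $b_v=1$ for $v\in A\cup B$, $b_v=2$ for $v\in C$, and $b_v=0$ otherwise. Let $\mathcal T$ be the set of tuples $\tau=(\tau_v)_{v\in V}$ of maps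
$$\tau_v:[q]\to (L(v)\setminus\{c,d\})\cup\{*\}$$
that take each color of $L(v)\setminus\{c,d\}$ exactly once and the symbol $*$ (a blank) exactly $b_v$ times, such that no edge $uv$ and $i\le k$ have $\tau_u(i)=\tau_v(i)\ne *$. Since $L(v)\setminus\{c,d\}=L'(v)\setminus\{c,d\}$ for all $v$, the set $\mathcal T$ is the same for $L$ and $L'$.

Let $w(\tau)$ be the number of ways to complete $\tau$ to a proper arrangement for $L$: the blank of a vertex in $A$ gets $c$, that of a vertex in $B$ gets $d$, and the two blanks of each $v\in C$ get $c,d$ in one of the two orders. Let $w'(\tau)$ be the number for $L'$: blanks at $A\cup B$ get $c$, and $C$ is treated as before. Erasing $c$ and $d$ from a proper arrangement gives an element of $\mathcal T$, so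
$$N(L)=\sum_{\tau\in\mathcal T}w(\tau),\qquad N(L')=\sum_{\tau\in\mathcal T}w'(\tau)\le 2^{|C|}\,|\mathcal T|. \tag{4}$$

**Step 2: describe when a completion is proper.** Let $H(\tau)$ be the graph on $A\cup B\cup C$ in which an edge $uv$ of $G$ is an edge of $H(\tau)$ if and only if $\tau_u$ and $\tau_v$ have a common blank position $i\le k$. Conflicts in colors other than $c,d$ are already excluded, and a conflict in $c$ or $d$ can only occur at a common blank position. So a completion is proper if and only if at each common blank position $i\le k$ of $H$-adjacent vertices the two colors differ.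

It is tempting to hope that $w(\tau)\ge w'(\tau)$ for every $\tau$; that would finish the comparison term by term. It is false. In the running example, let $\tau$ have its first entry blank in the rows of $a,v,b$, and let the row of $a'$ begin with $6$. With $L$, the first entries of $a$ and $b$ are $c$ and $d$, and $v$ needs a first entry in $\{c,d\}$ different from both: $w(\tau)=0$. With $L'$, the first entries of $a$ and $b$ are both $c$, and $v$ takes $d$: $w'(\tau)=1$. So some $\tau$ count against us, and the aim is to show that they are outnumbered.

**Step 3: compare $w$ and $w'$ case by case.**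

(a) Suppose $H(\tau)$ has an edge between $A$ and $B$. In an $L'$-completion both ends get $c$ at the shared position, so $w'(\tau)=0$ and $w(\tau)-w'(\tau)\ge0$.

(b) Suppose no component of $H(\tau)$ meets both $A$ and $B$. Then $w(\tau)=w'(\tau)$. Take an $L$-completion and interchange $c$ and $d$ on all vertices of those components of $H(\tau)$ that meet $B$. These components contain all of $B$ and nothing of $A$; so blanks at $B$ change from $d$ to $c$, blanks at $A$ keep $c$, and on $C$ the order is reversed or kept. The result is an $L'$-completion. Each constraint concerns two vertices of one component, where either both are interchanged or neither, so properness is preserved. The same interchange is the inverse map.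

(c) Suppose $E(H(\tau))=\{ab\}$ with $a\in A$, $b\in B$. For $L$ the only constraint compares $c$ at $a$ with $d$ at $b$ and is satisfied, so $w(\tau)=2^{|C|}$. By (a), $w'(\tau)=0$. (In the running example, take rows of $b$ and $a'$ with first entry blank, and first entries $1$ at $a$ and $3$ at $v$: here $w=2$, $w'=0$.)

(d) Suppose $H(\tau)$ has no $A$–$B$ edge, but some component meets both $A$ and $B$. A shortest $H(\tau)$-path from $A$ to $B$ has length at least $2$, and its interior vertices lie in $C$, as otherwise it could be shortened. Its first three vertices $a,v,x$ satisfy $a\in A$, $v\in C$, $x\in B\cup C$ and $av,vx\in E(H(\tau))$. In any proper $L'$-completion, the blank of $v$ at the position shared with $a$ must get $d$, which fixes the order at $v$. So $w'(\tau)\le 2^{|C|-1}$, and $w(\tau)-w'(\tau)\ge-2^{|C|-1}$.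

Every $\tau$ is in (a), (b) or (d), and (c) is a part of (a). Let $\mathcal T_+$ be the set of $\tau\in\mathcal T$ as in (c). Let $\mathcal T_-$ be the set of $\tau\in\mathcal T$ for which there are $a\in A$, $v\in C$, $x\in B\cup C$ with $av,vx\in E(H(\tau))$; it contains every $\tau$ of type (d). Summing $w-w'$,
$$N(L)-N(L')\ \ge\ 2^{|C|}\Bigl(|\mathcal T_+|-\tfrac12|\mathcal T_-|\Bigr). \tag{5}$$

**Step 4: check that $\mathcal T$ is not empty, so that we may choose from it at random.** Construct the rows one after another. For the row of $v$, consider the bipartite graph between the $q$ positions and the $q$ symbols (the colors of $L(v)\setminus\{c,d\}$ together with $b_v$ labeled blanks), joining a position to each symbol allowed there by the rows already built. The at most $\Delta$ neighboring rows forbid at most $\Delta$ colors at each position. Each color is forbidden in at most $\Delta$ positions, since a neighboring row contains it at most once. Blanks are never forbidden. So the minimum degree is at least $q-\Delta\ge q/2$. Such a graph satisfies Hall's condition: a set $S$ of at most $q/2$ positions has at least $q/2\ge|S|$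 neighbors; and if $|S|>q/2$, every symbol is adjacent to all but at most $q/2<|S|$ positions, hence to some position in $S$. So there is a perfect matching, which is a valid row. Thus $\mathcal T\ne\emptyset$. The same argument without erasing any colors gives
$$N(L)>0\quad\text{for every } q\text{-assignment } L. \tag{6}$$

Why should $\mathcal T_+$ win? Imagine the rows were independent and uniformly random. An edge $ab$ with $a\in A$, $b\in B$ would have a common blank among the first $k$ positions with probability $k\cdot\frac1q\cdot\frac1q=k/q^2$. For a bad triple $a,v,x$, if $t\le 2$ denotes the number of blanks of $v$ among the first $k$ positions, then $\mathbb E\,t=2k/q$, the blank of $a$ hits one of them with probability $t/q$, and $x$ does with probability at most $2t/q$; so the triple occurs with probability at most $2\,\mathbb E\,t^2/q^2\le 8k/q^3$. Both estimates are proportional to $k$, and the bad one carries an extra $1/q$. That is why a threshold independent of $k$ is possible. The rows are of course not independent, and the next section repairs this.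

## 8. Where a blank can sit in a random row

Choose $\tau\in\mathcal T$ uniformly at random. Fix $v$ and condition on all rows other than $\tau_v$. Then $\rho=\tau_v$ is uniformly distributed on the nonempty set $R$ of all words with the prescribed content (each color of $L(v)\setminus\{c,d\}$ once, $b_v$ blanks) such that $\rho(i)\notin F_i$ for all $i$, where
$$F_i=\{\tau_u(i):u\in N(v)\}\setminus\{*\}\ \text{ for } i\le k,\qquad F_i=\emptyset\ \text{ for } i>k.$$
We have $|F_i|\le\Delta$, and each color lies in at most $\Delta$ of the sets $F_i$, because each neighbor has that color at most once. Let $R_j=\{\rho\in R:\rho(j)=*\}$.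

The blank need not be uniform. For $q=3$, content $\{1,2,*\}$ and $F_1=\{1\}$, $F_2=F_3=\emptyset$, the set $R$ consists of $*12,\ *21,\ 2{*}1,\ 21*$, so the blank is in positions $1,2,3$ with probabilities $\frac12,\frac14,\frac14$.

Put
$$Q=q-\Delta,\qquad \beta=\frac1q\Bigl(1-\frac{2\Delta}{q-2}\Bigr).$$
Since $q\ge10m\Delta\ge10\Delta$, we have $q-2\ge8\Delta$, so $\beta\ge0$.

**Lemma 4.** Let $v\in V$ and $j\in[q]$.

(i) $\Pr[\tau_v(j)=*\mid\text{all other rows}]\le b_v/Q$.

(ii) If $b_v=1$, then $\Pr[\tau_v(j)=*\mid\text{all other rows}]\ge\beta$.

**Proof of (i).** The purpose is to move a blank away from $j$ in many ways. If $b_v=0$ the claim is trivial, so let $b_v\ge1$ and $\rho\in R_j$. Of the $q-b_v$ positions with a nonblank entry, at most $|F_j|\le\Delta$ have their entry in $F_j$. So at least $q-b_v-\Delta$ positions $i$ satisfy $\rho(i)\ne *$ and $\rho(i)\notin F_j$. Interchange the entries at $i$ and $j$. The color $\rho(i)$ is allowed at $j$ and a blank is allowed anywhere, so the result lies in $R\setminus R_j$. From the result, $i$ is one of its $b_v$ blank positions, and knowing $i$ we recover $\rho$ by interchanging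 back. Counting pairs $(\rho,i)$,
$$|R_j|(q-b_v-\Delta)\le b_v\bigl(|R|-|R_j|\bigr),$$
that is, $|R_j|\,Q\le b_v|R|$.

**Proof of (ii).** Now we must move the blank to $j$. Summing (i) over the other positions is useless: it gives only the lower bound $1-(q-1)/Q=(1-\Delta)/Q\le0$. A plain interchange of $j$ with the blank position $p$ also fails, as the color $\rho(j)$ may be forbidden at $p$ and there is no freedom left. So we rotate three entries, using an auxiliary position.

Let $p\ne j$, $\rho\in R_p$ and $s=\rho(j)$; since $b_v=1$, $s$ is a color. Among the $q-2$ positions $i\ne p,j$, at most $\Delta$ have $s\in F_i$, and at most $\Delta$ have $\rho(i)\in F_p$. So at least $q-2-2\Delta$ of them satisfy $s\notin F_i$ and $\rho(i)\notin F_p$. For such $i$ define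
$$\rho'(j)=*,\qquad \rho'(i)=s,\qquad \rho'(p)=\rho(i),$$
and $\rho'=\rho$ elsewhere. Then $\rho'\in R_j$. The data $(\rho',p,i)$ determine $\rho$, as $\rho(p)=*$, $\rho(j)=\rho'(i)$, $\rho(i)=\rho'(p)$. For fixed $p$ there are $q-2$ possible values of $i$, so
$$|R_p|(q-2-2\Delta)\le(q-2)|R_j|.$$
For $p=j$ this holds trivially. Because $b_v=1$, the sets $R_p$ partition $R$. Summing over all $q$ values of $p$ gives $|R|(q-2-2\Delta)\le q(q-2)|R_j|$, that is, $|R_j|\ge\beta|R|$. $\blacksquare$

## 9. Good configurations against bad ones

**Step 5: bound $|\mathcal T_+|$ from below.** Fix an edge $ab$ with $a\in A$, $b\in B$, and a position $j\le k$. We want the blanks of $a$ and $b$ to meet at $j$ and no other blanks to meet along an edge. Let $U_j$ be the event that both of the following hold: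

1. no edge $uv$ of $G-\{a,b\}$ has a common blank position $\le k$;
2. no $u\in(N(a)\cup N(b))\setminus\{a,b\}$ has $\tau_u(j)=*$.

This event depends only on the rows other than those of $a,b$. If $U_j$ holds and $\tau_a(j)=\tau_b(j)=*$, then $E(H(\tau))=\{ab\}$: the only blanks of $a$ and $b$ are at $j\le k$, so $ab\in E(H(\tau))$; condition 2 excludes all other edges at $a$ or $b$; condition 1 excludes the rest.

By Lemma 4(ii) for $a$ given all other rows, and then for $b$,
$$\Pr[\tau_a(j)=\tau_b(j)=*\mid\text{rows}\ne a,b]\ \ge\ \beta\,\Pr[\tau_b(j)=*\mid\text{rows}\neq a,b]\ \ge\ \beta^2,$$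
where the last inequality averages the bound of Lemma 4(ii) for $b$ over the row of $a$.

For $\Pr[U_j]$ we use a union bound. Consider an edge $uv$ of $G-\{a,b\}$. Given all rows but $\tau_u$, the row of $v$ has $b_v$ blanks, and each is a blank position of $u$ with probability at most $b_u/Q$. So the edge has a common blank position with probability at most $b_ub_v/Q\le4/Q$. A vertex $u$ in condition 2 violates it with probability at most $2/Q$, and the number of such $u$ is at most the number of edges other than $ab$ that meet $\{a,b\}$. Altogether each of the $m-1$ edges other than $ab$ is charged at most $4/Q$, so $\Pr[U_j]\ge1-4(m-1)/Q$.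

For different pairs $(ab,j)$ the events "$U_j$ holds and $\tau_a(j)=\tau_b(j)=*$" are disjoint: such a $\tau$ determines $ab$ as the unique edge of $H(\tau)$, and then $j$ as the unique blank position of $a$. There are $hk$ pairs. Therefore
$$|\mathcal T_+|\ \ge\ hk\,\beta^2\Bigl(1-\frac{4(m-1)}{Q}\Bigr)|\mathcal T|,$$
and the bracket is nonnegative, since $Q\ge10m\Delta-\Delta\ge9m\Delta\ge 4(m-1)$.

**Step 6: bound $|\mathcal T_-|$ from above.** Fix $a\in A$, $v\in C$, $x\in B\cup C$ with $a,x\in N(v)$; note $a\ne x$. Let $t\le2$ be the number of blanks of $\tau_v$ in positions $\le k$. By Lemma 4(i), summed over $k$ positions, $\mathbb E\,t\le2k/Q$. Given all rows but $a$, Lemma 4(i) with $b_a=1$ gives $\Pr[av\in E(H)]\le t/Q$. Given all rows but $x$, it gives $\Pr[vx\in E(H)]\le2t/Q$. The event $vx\in E(H)$ does not depend on the row of $a$, and $t$ does not depend on the rows of $a$ and $x$. Conditioning first on all rows but $a$, then on all rows but $x$, and using $t^2\le2t$,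
$$\Pr[av,vx\in E(H)]\ \le\ \mathbb E\Bigl[\frac tQ\,\mathbf 1_{vx\in E(H)}\Bigr]\ \le\ \frac{2\,\mathbb E\,t^2}{Q^2}\ \le\ \frac{4\,\mathbb E\,t}{Q^2}\ \le\ \frac{8k}{Q^3}.$$
The number of triples $(a,v,x)$ is at most $\sum_v d(v)(d(v)-1)\le(\Delta-1)\sum_vd(v)=2m(\Delta-1)$. So
$$|\mathcal T_-|\ \le\ 16m(\Delta-1)\,\frac{k}{Q^3}\,|\mathcal T|.$$

**Step 7: combine.** Put
$$\kappa=Q^2\beta^2\Bigl(1-\frac{4(m-1)}{Q}\Bigr)-\frac{8m(\Delta-1)}{Q}, \tag{7}$$
which depends only on $G$ and $q$. Inserting Steps 5 and 6 into (5), and using $h\ge1$ to replace $k$ by $hk$ in the subtracted term,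
$$N(L)-N(L')\ \ge\ 2^{|C|}\,|\mathcal T|\,\frac{hk}{Q^2}\,\kappa. \tag{8}$$

## 10. The constant $\kappa$, and the end of the proof of Lemma 3

**Step 8: show that $\kappa>1-10m\Delta/q$ when $q\ge10m\Delta$.** First,
$$Q\beta=\Bigl(1-\frac{\Delta}{q}\Bigr)\Bigl(1-\frac{2\Delta}{q-2}\Bigr)\ \ge\ 1-\frac{\Delta}{q}-\frac{2\Delta}{q-2}\ \ge\ 1-\frac{3\Delta}{q-2}\ \ge\ 0,$$
the last because $q-2\ge8\Delta$. Squaring, $Q^2\beta^2\ge1-\frac{6\Delta}{q-2}$. With $y=\frac{6\Delta}{q-2}\geq 0$ and $z=\frac{4(m-1)}{Q}\in[0,1]$ we have $Q^2\beta^2(1-z)\ge(1-y)(1-z)\ge1-y-z$, so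
$$\kappa\ \ge\ 1-\frac{6\Delta}{q-2}-\frac{4(m-1)+8m(\Delta-1)}{Q}.$$

Suppose $\Delta\ge2$. Then $q-2\ge Q=q-\Delta$, so $\kappa\ge1-\frac{X}{q-\Delta}$ with $X=8m\Delta-4m-4+6\Delta$. It suffices that $qX<10m\Delta(q-\Delta)$, equivalently
$$q\,(2m\Delta+4m+4-6\Delta)>10m\Delta\cdot\Delta.$$
Since $m\ge\Delta\ge2$, we have $2m\Delta+4m+4\ge4\Delta+4\Delta+4>7\Delta$. So the factor in parentheses exceeds $\Delta$, and the left side exceeds $q\Delta\ge10m\Delta\cdot\Delta$.

Suppose $\Delta=1$. Then $q\ge10m\ge10$, so $\frac q{q-2}\le\frac54$ and $\frac q{q-1}\le\frac{10}9$, and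
$$q\Bigl(\frac{6}{q-2}+\frac{4(m-1)}{q-1}\Bigr)\ \le\ 7.5+\frac{40}{9}(m-1)\ <\ 10m,$$
which is what we need, as the term with $\Delta-1$ vanishes.

**Step 9: finish Lemma 3.** By Step 8, $\kappa>1-10m\Delta/q\ge0$. By (4), $2^{|C|}|\mathcal T|\ge N(L')$, and $Q\le q$. So (8) gives
$$N(L)\ \ge\ N(L')+\frac{\kappa hk}{Q^2}\,N(L')\ \ge\ \Bigl(1+\frac{\kappa hk}{q^2}\Bigr)N(L').\qquad\blacksquare$$

## 11. Descent to lists constant on components: proof of Theorem 1

Let $q\ge10m\Delta$ and let $L$ be a $q$-assignment. If $\delta(L)>0$, choose an edge $uv$ with $L(u)\ne L(v)$, then $c\in L(u)\setminus L(v)$ and $d\in L(v)\setminus L(u)$, as in Section 6. Then $u\in A$ and $v\in B$, so $h\ge1$ and Lemma 3 applies; by (3), the defect drops by $h\ge1$. Since the defect is a nonnegative integer, iterating produces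
$$L=L_0,\ L_1,\ \dots,\ L_r$$
with drops $h_1,\dots,h_r\ge1$, $\sum_i h_i=\delta(L)$ and $\delta(L_r)=0$. By (2) and (6), $N(L_r)=N([q])>0$. The number $\kappa$ is the same at each step, so
$$N(L)\ \ge\ N([q])\prod_{i=1}^r\Bigl(1+\frac{\kappa h_ik}{q^2}\Bigr)\ \ge\ N([q])\Bigl(1+\frac{\kappa k\,\delta(L)}{q^2}\Bigr).$$
Dividing by $k!\,((q-k)!)^n$ and using (1) gives the inequality of Theorem 1, and also $P^\star(G,q,k)>0$. As $\kappa>0$, the right side is at least $P^\star(G,q,k)$, so $P^\star_\ell(G,q,k)=P^\star(G,q,k)$. If $L$ attains the minimum, then $P^\star(G,L,k)=P^\star(G,q,k)>0$ forces $\kappa k\,\delta(L)=0$, hence $\delta(L)=0$. Conversely, $\delta(L)=0$ gives equality by (1) and (2). So the minimizers are exactly the assignments constant on each component. $\blacksquare$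

## 12. Components, the constant $1$, and why $N$ depends on $G$

**Components.** The number $N(L)$ is the product of the numbers for the components, all factors are positive once the theorem applies to each component with edges, and a component that is a single vertex contributes $q!$ whatever its list is. Applying Theorem 1 to each component separately, the equality $P^\star_\ell=P^\star$ and the description of the minimizers hold already for $q\ge10\max_i m_i\Delta_i$, where $i$ runs over the components having edges, and $m_i,\Delta_i$ are the number of edges and the maximum degree of component $i$.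

**The limiting constant.** For fixed $G$, the coefficient of $k\,\delta(L)/q^2$ in Theorem 1 is at least $1-O_G(1/q)$. The limit $1$ cannot be increased. For $G=K_2$ and $k=1$ we have $P^\star(K_2,L,1)=q^2-|L(u)\cap L(v)|=q^2-q+\delta(L)$, so the ratio to $P^\star(K_2,q,1)$ is $1+\delta(L)/(q^2-q)$. Written as $1+\lambda\,\delta(L)/q^2$, this has $\lambda=q/(q-1)$, which tends to $1$.

**Dependence of $N$ on $G$, even for $k=q$.** Let $d\ge2$ and $G=K_{d,d^d}$. Give the $d$ vertices of the first side pairwise disjoint lists of size $d$, and give the $d^d$ vertices of the other side all transversals of these lists, each once. Any choice of colors on the first side is a transversal, and it exhausts the list of the vertex that received this transversal. So there is no proper coloring, and $P^\star_\ell(G,d,k)=0$ for all $1\le k\le d$. On the other hand $P^\star(G,d,k)>0$: let $f_i$ be constantly $i$ on one side and constantly $i+1$ (modulo $d$) on the other, for $i=1,\dots,k$. Each $f_i$ is proper as $d\ge2$, and different $f_i$ differ at every vertex. So any valid $N$ for this $G$ satisfies $N\ge d+1$. For $d=2$ this is the example on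 $K_{2,4}$ from Section 1.
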